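\title{Every very tardy set is Turing equivalent to a $3$-tardy set}

\begin{abstract}
A computably enumerable set $A$ is $n$-tardy if, for every computable delay, the complement of $A$ has an $n$-c.e.\ approximation that withdraws each element of $A$ at least that delay ahead of its enumeration into $A$; it is very tardy if the same holds with $n$ allowed to depend on the delay. Cholak, Gerdes and Lange showed that some $3$-tardy set is not computed by any $2$-tardy set. We show that the analogous statement fails at every higher level: every very tardy set is Turing equivalent to a $3$-tardy set. Hence, for $n\ge 3$, there is no properly $(n+1)$-tardy set that is not computed by any $n$-tardy set.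
\end{abstract}

\section{Tardy sets and the question}\label{sec:intro}

Let $A$ be a computably enumerable (c.e.) set, enumerated in stages. An observer who describes the complement of $A$ can always declare that a number is outside $A$ and withdraw the declaration when the number appears in $A$. For a tardy set more is possible: the withdrawal comes long before the number appears, where ``long before'' is measured by an arbitrary computable function. The observer may also withdraw a number in error and later put it back. This paper is about how the number of permitted changes of mind affects the Turing degrees of the sets that can be described in this way.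

A \emph{strong index} of a finite set is a number that codes the list of its elements. A \emph{computable enumeration} of a c.e.\ set $A$ is a sequence of finite sets $A_0\subseteq A_1\subseteq\cdots$ with union $A$ such that a strong index of $A_s$ is computable from $s$. For $a\in A$ we write $s_a$ for the least $s$ with $a\in A_s$, and $\overline{A}=\omega-A$. We fix the standard listing $\{W_i\}_{i\in\omega}$ of the c.e.\ sets with its standard approximations: $\{W_{i,s}\}_{s\in\omega}$ is a computable enumeration of $W_i$, uniformly in $i$. We identify a set with its characteristic function.

An \emph{expression of length $n\ge1$} is a tuple $\varepsilon=(i_1,\dots,i_n)$ of indices. It defines the set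
\[
X^{\varepsilon}=(W_{i_1}-W_{i_2})\cup(W_{i_3}-W_{i_4})\cup\cdots,
\]
whose last term is $W_{i_n}$ if $n$ is odd and $W_{i_{n-1}}-W_{i_n}$ if $n$ is even, and the approximation $X^{\varepsilon}_s$ obtained by replacing each $W_{i_j}$ by $W_{i_j,s}$. The sets $X^\varepsilon$ with $\varepsilon$ of length $n$ are the \emph{$n$-c.e.}\ sets. For fixed $a$, the sets $W_{i_j,s}$ agree with $W_{i_j}$ at $a$ for all large $s$, so $\lim_s X^\varepsilon_s(a)=X^\varepsilon(a)$. The length bounds the number of changes on the way. Let $m_s(a)$ be the number of positions $j\le n$ with $a\in W_{i_j,s}$; it is nondecreasing in $s$ and at most $n$. The value $X^\varepsilon_s(a)$ depends only on the set of these positions and is $0$ if there are none. Therefore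
\begin{equation}\label{eq:positions}
a\in X^\varepsilon_s\ \Rightarrow\ m_s(a)\ge1,\qquad\quad X^\varepsilon_s(a)\ne X^\varepsilon_{s+1}(a)\ \Rightarrow\ m_{s+1}(a)>m_s(a).
\end{equation}

\begin{definition}\label{def:tardy}
A \emph{delay} is a computable nondecreasing function $p\colon\omega\to\omega$. Let $A$ be a c.e.\ set with a computable enumeration $\{A_s\}$. An expression $\varepsilon$ is a \emph{$p$-witness} for $A$ if
\[
X^\varepsilon=\overline{A}\qquad\text{and}\qquad X^\varepsilon_s\cap A_{p(s)}=\emptyset\ \text{ for all } s.
\]
The set $A$ is
\begin{itemize}
\item \emph{almost prompt} if there is a delay $p$ such that every expression $\varepsilon$ with $X^\varepsilon=\overline{A}$ has $X^\varepsilon_s\cap A_{p(s)}\neq\emptyset$ for some $s$;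
\item \emph{very tardy} if it is not almost prompt, that is, if for every delay $p$ it has a $p$-witness of some length;
\item \emph{$n$-tardy} if for every delay $p$ it has a $p$-witness of length $n$;
\item \emph{properly $(n+1)$-tardy} if it is $(n+1)$-tardy but not $n$-tardy.
\end{itemize}
\end{definition}

When these notions are phrased with effective listings of the $n$-c.e.\ sets, or of the sets that are $n$-c.e.\ for some $n$, the listings are understood in the usual way, as running over all expressions of length $n$, respectively of all lengths. This is the reading built into Definition~\ref{def:tardy}.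

The complement of any c.e.\ set $A$ is $2$-c.e., namely $\omega-A$, so the content of the definition lies in the timing. The second condition on a $p$-witness says that an element $a$ of $A$ can be in $X^\varepsilon_s$ only if $p(s)<s_a$. Follow one number $a$ as $s$ grows. Counted from the position ``out'', it moves in and out of $X^\varepsilon_s$ at most $n$ times by \eqref{eq:positions}. If $p(s)\ge s$, then $a$ can enter $A$ only while it is out, so each exit is an \emph{alarm} that $a$ may be about to enter $A$, and each return cancels the alarm. A witness of length $1$ raises no alarm. A witness of length $2$ raises at most one alarm for $a$ and cannot cancel it, so the alarm is correct. A witness of length $3$ may cancel one alarm, and longer witnesses may cancel more.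

Parts (b) and (c) of the next lemma are due to Harrington and Soare; we include the short proofs.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Whether a c.e.\ set is $n$-tardy, or very tardy, does not depend on the computable enumeration.
\item[(b)] Every $n$-tardy set is very tardy and $(n+1)$-tardy.
\item[(c)] The $1$-tardy sets are exactly the computable sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\{A_s\}$ and $\{A'_s\}$ be computable enumerations of $A$, and let $h(s)$ be the least $u$ with $A'_s\subseteq A_u$. Then $h$ is a delay, and so is $h\circ p$ for every delay $p$. Since $A'_{p(s)}\subseteq A_{h(p(s))}$, an $(h\circ p)$-witness with respect to $\{A_s\}$ is a $p$-witness with respect to $\{A'_s\}$.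

(b) The first claim holds because a witness of length $n$ is a witness of some length. For the second, append to a witness an index $i$ of the empty set. All $W_{i,s}$ are empty, so neither the set nor its approximation changes.

(c) If $A$ is $1$-tardy, then $\overline{A}$ is c.e., so $A$ is computable. If $A$ is computable and $W_i=\overline{A}$, then $W_{i,s}\cap A=\emptyset$ for all $s$, so $(i)$ is a $p$-witness for every $p$.
\end{proof}

Harrington and Soare also showed that very tardy sets are Turing incomplete, which we do not use. The following two results we quote without proof.
\begin{enumerate}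
\item[(HS)] (Harrington--Soare) There is a noncomputable $2$-tardy set.
\item[(CGL)] (Cholak--Gerdes--Lange \cite{CGL}) There is a $3$-tardy set that is not computed by any $2$-tardy set.
\end{enumerate}
By Lemma~\ref{lem:basic}(c), fact (HS) provides a $2$-tardy set that is not computed by any $1$-tardy set. Thus the second and the third permitted change each yield sets that cannot be computed from the level below. The following question comes from \cite{CGL}.

\medskip
\noindent\textbf{Question.} \emph{Is there, for every $n\ge3$, a properly $(n+1)$-tardy set $A$ such that $A\not\le_T B$ for every $n$-tardy set $B$?}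
\medskip

The cases $n=1$ and $n=2$ suggest the answer yes: a longer witness places a weaker demand on the enumeration of $A$, and one expects each weakening to leave more room for making $A$ hard to compute. The answer is no for every $n\ge3$. Once a single false alarm per number is allowed, further false alarms can be distributed over several numbers without changing the degree.

Recall that $A\le_{\mathrm{dtt}}B$ (disjunctive truth-table reducibility) if from $a$ one can compute a strong index of a finite set $C_a$ such that $a\in A$ if and only if $C_a\cap B\ne\emptyset$, and that $B\le_{\mathrm{wtt}}A$ (weak truth-table reducibility) if $B$ is computed from the oracle $A$ by a procedure whose queries on input $x$ are bounded by a computable function of $x$. Both imply Turing reducibility.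

\begin{theorem}\label{thm:main}
Let $A$ be a very tardy c.e.\ set. There is a $3$-tardy c.e.\ set $B$ with $A\le_{\mathrm{dtt}}B$ and $B\le_{\mathrm{wtt}}A$, the latter with a single query. In particular $A\equiv_T B$.
\end{theorem}

\begin{corollary}\label{cor:question}
For every $n\ge3$, every properly $(n+1)$-tardy set $A$ satisfies $A\le_T B$ for some $n$-tardy set $B$. So for no $n\ge3$ is there a properly $(n+1)$-tardy set that is not computed by any $n$-tardy set.
\end{corollary}

\begin{corollary}\label{cor:hierarchy}
A c.e.\ Turing degree contains a very tardy set if and only if it contains a $3$-tardy set. Let $T_n$ be the class of c.e.\ sets computable from some $n$-tardy set, and $T_\infty$ the class of c.e.\ sets computable from some very tardy set. Then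
\[
T_1\subsetneq T_2\subsetneq T_3=T_4=\cdots=T_\infty .
\]
Hence a properly $(n+1)$-tardy set that is not computed by any $n$-tardy set exists exactly for $n\in\{1,2\}$.
\end{corollary}

Section~\ref{sec:idea} shows the idea for a single witness of length $4$. Section~\ref{sec:B} defines $B$, Section~\ref{sec:three} proves that it is $3$-tardy, and Section~\ref{sec:degrees} derives the corollaries.

\section{One witness of length four}\label{sec:idea}

Fix a delay $q$ with $q(t)\ge t$ and a $q$-witness for $A$ of length $4$ with approximation $Y_t$, and assume $Y_0=\emptyset$. We look for a set $B^*\equiv_T A$ whose complement has an approximation with the same delay and only three changes per number.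

Let $c_t(a)$ be the number of changes of $Y_k(a)$ up to stage $t$. Then $0\le c_t(a)\le4$, and $c_t(a)$ is odd exactly when $a\in Y_t$. If $a\in A$, then $a\in A_{q(t)}$ for $t\ge s_a$, so $a\notin Y_t$ from stage $s_a$ on: the count at stage $s_a$ is even and final. If $a\notin A$, the final count is odd. Replace $a$ by five pairs $(a,j)$ with $0\le j\le 4$, read as guesses ``$a$ enters $A$ with count $j$'', and let $B^*$ be the set of correct guesses: at stage $s_a$ the single pair $(a,c_{s_a}(a))$ enters $B^*$. Then $a\in A$ if and only if one of the five pairs is in $B^*$, and $B^*\le_T A$ because $s_a$ can be computed once we know that $a\in A$. At stage $t$ only the guess $j=c_t(a)$ is in danger, and only if $j$ is even. So we approximate $\overline{B^*}$ by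
\[
Z_t=\{(a,j): j \text{ is odd or } j\ne c_t(a)\}.
\]
Table~\ref{tab:four} follows one number $a$ through its longest possible history.

\begin{table}[ht]
\centering
\begin{tabular}{l|ccccc}
$c_t(a)$ & $0$ & $1$ & $2$ & $3$ & $4$\\
\hline
$a$ in $Y_t$ & out & in & out & in & out\\
\hline
$(a,0)$ in $Z_t$ & out & in & in & in & in\\
$(a,2)$ in $Z_t$ & in & in & out & in & in\\
$(a,4)$ in $Z_t$ & in & in & in & in & out\\
$(a,1)$, $(a,3)$ in $Z_t$ & in & in & in & in & in
\end{tabular}
\caption{A number $a$ that changes four times in the approximation $Y_t$, and its five guesses in the approximation $Z_t$. Time runs from left to right and the history may stop in any column. Each ``out'' of $a$ is carried by a different guess.}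
\label{tab:four}
\end{table}

The limit of $Z_t$ is correct. If $a\notin A$, the history stops in an odd column, where all five pairs are in. If $a\in A$, it stops in the even column $c_{s_a}(a)$, where exactly the correct guess is out.

The delay is inherited. Let $(a,j)\in B^*\cap Z_t$. Then $j$ is even and is the final count, and $c_t(a)\ne j$, so $c_t(a)<j$. Let $t'\ge t$ be the last stage with count below $j$. The count rises by at most one per stage, so $c_{t'}(a)=j-1$ is odd and $a\in Y_{t'}$. Hence $a\notin A_{q(t')}\supseteq A_{q(t)}$, and $(a,j)$ has not entered $B^*$ by stage $q(t)$.

Finally, the longest row is that of $(a,2)$: in, out, in. In the form of an expression of length $3$, $Z_t=(G-R_t)\cup S_t$, where $G$ consists of the pairs with $j>0$, $R_t$ of those with $j>0$ even and $c_t(a)\ge j$, and $S_t$ of those with $j$ even and $c_t(a)>j$. For a witness of greater length there are more rows, but every row with even $j>0$ still reads at worst in, out, in.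

Three things separate this from the theorem.

\emph{One set for all delays.} The set $B^*$ depends on the witness, the witness depends on the delay, and for a very tardy set its length is unbounded, while $B$ has to be fixed in advance. Joining the sets $B^*$ for all expressions does not help, since a witness gives warnings only about its own summand. Instead, each guess about $a$ will be a vector of counts, one for each of the first $a+1$ expressions, so that every guess has a coordinate that a given witness can watch.

\emph{The standard clock.} The approximation $Z_t$ runs on our clock, whereas a witness is judged by the approximations $W_{i,s}$, which may enumerate $G$, $R$ and $S$ later than we do. For $G$ and $S$ this is harmless, since it only makes the approximation smaller. A late enumeration into $R$ is a late withdrawal, and has to be paid for by asking $A$ for a witness with a delay $q$ larger than the given delay $p$.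

\emph{A circularity.} The delay $q$ has to cover the lag of the set $R$ built from the witness, but the witness is obtained only after $q$ has been chosen. We let $q(t)$ cover the lag for each of the first $t+1$ expressions, and we ignore the $e$th expression until stage $e$ has passed.

\section{Change counts and the set $B$}\label{sec:B}

Let $A$ be a c.e.\ set with a computable enumeration $\{A_s\}$; tardiness is not used in this section. Fix a computable list $\varepsilon_0,\varepsilon_1,\dots$ of all expressions, let $\ell(e)$ be the length of $\varepsilon_e$, and write $Y_e=X^{\varepsilon_e}$ and $Y_{e,t}=X^{\varepsilon_e}_t$. The \emph{silenced approximation} and its \emph{change count} are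
\[
\hat Y_{e,t}=\begin{cases}\emptyset & \text{if } t\le e,\\ Y_{e,t} & \text{if } t>e,\end{cases}
\qquad
c_{e,t}(a)=\bigl|\{k<t:\hat Y_{e,k}(a)\neq\hat Y_{e,k+1}(a)\}\bigr|.
\]
The count is a computable function of $e,t,a$.

\begin{lemma}\label{lem:count}
For all $e$, $t$ and $a$:
\begin{enumerate}
\item[(a)] $c_{e,0}(a)=0$ and $c_{e,t}(a)\le c_{e,t+1}(a)\le c_{e,t}(a)+1$;
\item[(b)] $c_{e,t}(a)$ is odd if and only if $a\in\hat Y_{e,t}$;
\item[(c)] $c_{e,t}(a)\le\ell(e)$;
\item[(d)] the set $\{a:c_{e,t}(a)>0\}$ is finite, with a strong index computable from $e$ and $t$.
\end{enumerate}
\end{lemma}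

\begin{proof}
Part (a) is read off the definition, and (b) holds because $\hat Y_{e,0}=\emptyset$ and each change switches the value. For (c), let $m_t(a)\le\ell(e)$ be as in \eqref{eq:positions} for the expression $\varepsilon_e$; we show $c_{e,t}(a)\le m_t(a)$ by induction on $t$. For $t\le e$ the count is $0$. For $t=e+1$ it is at most $1$, and it is $1$ only if $a\in Y_{e,e+1}$, which gives $m_{e+1}(a)\ge1$. For $t>e$, the count rises from $t$ to $t+1$ only if $Y_{e,t}(a)\ne Y_{e,t+1}(a)$, and then $m_{t+1}(a)>m_t(a)$. For (d), the set is $\bigcup_{k\le t}\hat Y_{e,k}$, and each $\hat Y_{e,k}$ is a finite set with a computable strong index.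
\end{proof}

For each $a$ let $C_a$ be the set of pairs $(a,v)$ with $v=(v_0,\dots,v_a)$ and $0\le v_e\le\ell(e)$ for all $e\le a$. We call these pairs \emph{codes}. Each $C_a$ is finite and nonempty and can be listed computably from $a$. Listing $C_0,C_1,\dots$ in turn gives a computable bijection between the set of codes and $\omega$, and we identify codes with numbers by means of it. For $a\in A$ let
\[
v(a)=\bigl(c_{0,s_a}(a),\dots,c_{a,s_a}(a)\bigr)
\]
be the vector of counts at the stage at which $a$ enters $A$. By Lemma~\ref{lem:count}(c), $(a,v(a))$ is a code. Define
\[
B_s=\{(a,v(a)):a\in A_s\},\qquad B=\bigcup_s B_s .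
\]
For $a\in A_s$ we can compute $s_a$ and then $v(a)$, so $\{B_s\}$ is a computable enumeration of the c.e.\ set $B$.

\begin{lemma}\label{lem:reductions}
$A\le_{\mathrm{dtt}}B$, and $B\le_{\mathrm{wtt}}A$ with a single query.
\end{lemma}

\begin{proof}
The set $C_a\cap B$ is $\{(a,v(a))\}$ if $a\in A$ and empty otherwise, so $a\in A$ if and only if $C_a\cap B\ne\emptyset$. To decide whether $(a,v)\in B$, ask whether $a\in A$. If not, answer no. If so, run the enumeration of $A$ to find $s_a$ and check whether $v=v(a)$. The only query, $a$, is computed from the input.
\end{proof}

The first reduction needs $C_a$ to be finite. This is where the bound $\ell(e)$ on the number of changes is used, and it is the reason for recording only the expressions $\varepsilon_e$ with $e\le a$. The price is that the codes with $a<e$ have no $e$th coordinate; there are finitely many of them, and they will be treated separately.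

\section{The set $B$ is $3$-tardy}\label{sec:three}

Let $A$ be very tardy and let $p$ be a delay. We construct a $p$-witness of length $3$ for $B$ with respect to $\{B_s\}$. By Lemma~\ref{lem:basic}(a) this shows that $B$ is $3$-tardy, and with Lemma~\ref{lem:reductions} it proves Theorem~\ref{thm:main}.

\subsection*{The removal sets and the delay $q$}
The middle set of the witness is the only one whose speed matters, so it is defined first, for all expressions at once. For all $d,t$ let
\[
R^d_t=\{(a,v): a\ge d,\ v_d>0,\ v_d \text{ even},\ c_{d,t}(a)\ge v_d\},\qquad R^d=\bigcup_t R^d_t .
\]
A code is removed when the $d$th count reaches its $d$th coordinate. If $(a,v)\in R^d_t$, then $c_{d,t}(a)>0$, so by Lemma~\ref{lem:count}(d) and the finiteness of the sets $C_a$, the set $R^d_t$ is finite with a strong index computable from $d$ and $t$. It increases with $t$ because the count does. Thus the sets $R^d$ are c.e.\ uniformly in $d$, and the s-m-n theorem gives a computable function $r$ with $W_{r(d)}=R^d$ for all $d$. Let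
\[
g(d,t)=\text{the least } u \text{ with } R^d_t\subseteq W_{r(d),u}.
\]
This is the stage by which the standard enumeration has caught up with our stage $t$. The function $g$ is total and computable, and it is nondecreasing in $t$ since $R^d_t\subseteq R^d_{t+1}$. Put
\[
q(t)=\max\bigl(\{t\}\cup\{p(g(d,t+1)):d\le t\}\bigr).
\]
Then $q$ is computable. It is nondecreasing, because $p(g(d,t+1))$ is nondecreasing in $t$ and the range of $d$ grows with $t$. So $q$ is a delay, and
\begin{equation}\label{eq:q}
q(t)\ge t \text{ for all } t,\qquad q(t)\ge p(g(d,t+1)) \text{ whenever } t\ge d .
\end{equation}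

\subsection*{The counts of a $q$-witness}
Since $A$ is very tardy, there is an $e$ such that $\varepsilon_e$ is a $q$-witness for $A$. This is the only use of the hypothesis. Fix $e$, write $c_t(a)=c_{e,t}(a)$, and let $L(a)=\max_t c_t(a)$, which exists by Lemma~\ref{lem:count}(c) and equals $c_t(a)$ for all large $t$.

\begin{lemma}\label{lem:frozen}
\begin{enumerate}
\item[(a)] If $c_t(a)$ is odd, then $t>e$ and $a\notin A_{q(t)}$.
\item[(b)] If $a\notin A$, then $L(a)$ is odd.
\item[(c)] If $(a,v)\in B$ and $a\ge e$, then $v_e=L(a)$ and this number is even.
\end{enumerate}
\end{lemma}

\begin{proof}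
(a) By Lemma~\ref{lem:count}(b), $a\in\hat Y_{e,t}$. So $t>e$ and $a\in Y_{e,t}$, and $Y_{e,t}\cap A_{q(t)}=\emptyset$.

(b) Here $a\in\overline{A}=Y_e$, so $a\in\hat Y_{e,t}$ for all large $t$, and $c_t(a)$ is odd for these $t$.

(c) We have $a\in A$ and $v_e=c_{s_a}(a)$. For $t\ge s_a$ we have $a\in A_t\subseteq A_{q(t)}$ by the first part of \eqref{eq:q}, so $c_t(a)$ is even by (a). A count that rises by at most one per stage and stays even is constant. Hence $c_{s_a}(a)=L(a)$.
\end{proof}

\subsection*{The witness}
Let
\[
G=\{(a,v):a\ge e,\ v_e>0\},\qquad S=S_1\cup S_2\cup S_3,
\]
where
\begin{align*}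
S_1&=\{(a,v):a\ge e,\ v_e\text{ even},\ c_t(a)>v_e \text{ for some } t\},\\
S_2&=\{(a,v):a\ge e,\ a\in A,\ v\ne v(a)\},\\
S_3&=\{(a,v):a<e,\ (a,v)\notin B\}.
\end{align*}
The sets $G$, $R^e$ and $S_1$ are those of Section~\ref{sec:idea}, read on the $e$th coordinate. The codes with $v_e=0$ are left out of $G$ because $a$ may enter $A$ without ever having appeared in $\hat Y_{e,t}$, and then no alarm precedes the entry of the code into $B$. The set $S_2$ is new: a code whose $e$th coordinate is correct but which is wrong elsewhere is removed by $R^e$, or was never in $G$, and it has to be declared outside $B$ once $a$ enters $A$ with a different vector. The set $S_3$ settles the codes that have no $e$th coordinate.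

The set $G$ is computable, $S_1$ and $S_2$ are c.e., and $S_3$ is finite. Choose any indices $i,k$ with $W_i=G$ and $W_k=S$, and consider the expression $(i,r(e),k)$, with
\[
X=(G-R^e)\cup S,\qquad X_s=(W_{i,s}-W_{r(e),s})\cup W_{k,s}.
\]
In terms of the final count, for a code $(a,v)$ with $a\ge e$,
\begin{equation}\label{eq:final}
\begin{aligned}
(a,v)\in R^e&\iff v_e \text{ is even and } 0<v_e\le L(a),\\
(a,v)\in S_1&\iff v_e \text{ is even and } v_e<L(a).
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:safe}
$S\cap B=\emptyset$.
\end{lemma}

\begin{proof}
Let $(a,v)\in B$. Then $(a,v)\notin S_3$ by definition, and $(a,v)\notin S_2$ since $v=v(a)$. If $a\ge e$, then $v_e=L(a)$ by Lemma~\ref{lem:frozen}(c), so $(a,v)\notin S_1$ by \eqref{eq:final}; if $a<e$, then $(a,v)\notin S_1$ by definition.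
\end{proof}

\begin{lemma}\label{lem:complement}
$X=\overline{B}$.
\end{lemma}

\begin{proof}
Let $x=(a,v)$. If $a<e$, then $x\notin G\cup S_1\cup S_2$, so $x\in X$ if and only if $x\in S_3$, that is, $x\notin B$. Let $a\ge e$.

Suppose $x\in B$. Then $x\notin S$ by Lemma~\ref{lem:safe}, and $v_e=L(a)$ is even. If $v_e=0$, then $x\notin G$. If $v_e>0$, then $x\in R^e$ by \eqref{eq:final}. In both cases $x\notin X$.

Suppose $x\notin B$ and $a\in A$. Then $v\ne v(a)$, so $x\in S_2\subseteq X$.

Suppose $a\notin A$, so that $x\notin B$ and $L(a)$ is odd by Lemma~\ref{lem:frozen}(b). If $v_e$ is odd, then $v_e>0$, so $x\in G$, and $x\notin R^e$. If $v_e$ is even, then $v_e\ne L(a)$. For $v_e<L(a)$ we have $x\in S_1$. For $v_e>L(a)$ we have $v_e>0$, so $x\in G$, and $x\notin R^e$ by \eqref{eq:final}. In every case $x\in X$.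
\end{proof}

\begin{lemma}\label{lem:delay}
$X_s\cap B_{p(s)}=\emptyset$ for all $s$.
\end{lemma}

\begin{proof}
Let $x=(a,v)\in X_s\cap B$; we show that $a\notin A_{p(s)}$, which gives $x\notin B_{p(s)}$. By Lemma~\ref{lem:safe}, $x\notin S\supseteq W_{k,s}$, so $x\in W_{i,s}-W_{r(e),s}$. In particular $x\in G$, so $a\ge e$ and $v_e>0$, and $v_e=L(a)$ is even by Lemma~\ref{lem:frozen}(c).

By Lemma~\ref{lem:count}(a) there is a stage $t$ with $c_t(a)=v_e-1$ and $c_{t+1}(a)=v_e$: the step from $t$ to $t+1$ is the last alarm that $\varepsilon_e$ raises for $a$. Since $v_e-1$ is odd, Lemma~\ref{lem:frozen}(a) gives $t>e$ and $a\notin A_{q(t)}$. On our clock $x$ is removed at stage $t+1$, that is, $x\in R^e_{t+1}\subseteq W_{r(e),g(e,t+1)}$. As $x\notin W_{r(e),s}$, we get $s<g(e,t+1)$. Because $t>e$, the second part of \eqref{eq:q} applies with $d=e$, and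
\[
p(s)\le p(g(e,t+1))\le q(t).
\]
Hence $A_{p(s)}\subseteq A_{q(t)}$ and $a\notin A_{p(s)}$.
\end{proof}

Lemmas~\ref{lem:complement} and~\ref{lem:delay} say that $(i,r(e),k)$ is a $p$-witness for $B$ of length $3$. Since $p$ was an arbitrary delay and $B$ does not depend on $p$, the set $B$ is $3$-tardy. This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The proof of Lemma~\ref{lem:delay} uses $W_{i,s}\subseteq G$ and $W_{k,s}\subseteq S$ and nothing about the speed of these two enumerations. This is why $i$ and $k$ may be chosen after $e$ and may depend on the finite amount of information about $B$ contained in $S_3$. The silencing of $\varepsilon_e$ is what guarantees $t>e$ there; at a stage $t<e$ the value $q(t)$ does not take the lag of $R^e$ into account.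
\end{remark}

\section{The degrees below tardy sets}\label{sec:degrees}

\begin{proof}[Proof of Corollary~\ref{cor:question}]
Let $n\ge3$ and let $A$ be properly $(n+1)$-tardy. By Lemma~\ref{lem:basic}(b), $A$ is very tardy, so Theorem~\ref{thm:main} gives a $3$-tardy set $B\equiv_T A$. Applying Lemma~\ref{lem:basic}(b) $n-3$ times, we see that $B$ is $n$-tardy, and $A\le_T B$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:hierarchy}]
A degree that contains a very tardy set contains a $3$-tardy set by Theorem~\ref{thm:main}, and a $3$-tardy set is itself very tardy by Lemma~\ref{lem:basic}(b). The same lemma gives $T_1\subseteq T_2\subseteq T_3\subseteq\cdots\subseteq T_\infty$. If $C\le_T A$ with $A$ very tardy, then $C\le_T B$ for a $3$-tardy set $B\equiv_T A$, so $T_\infty\subseteq T_3$ and $T_n=T_\infty$ for all $n\ge3$. By Lemma~\ref{lem:basic}(c), $T_1$ is the class of computable sets, so the set in (HS) lies in $T_2-T_1$. The set in (CGL) lies in $T_3-T_2$.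

For the last assertion, note that an $(n+1)$-tardy set that is not computed by any $n$-tardy set is not $n$-tardy, since it computes itself; so it is properly $(n+1)$-tardy. The sets in (HS) and (CGL) are therefore examples for $n=1$ and $n=2$, and Corollary~\ref{cor:question} excludes examples for $n\ge3$.
\end{proof}

Theorem~\ref{thm:main} and Corollary~\ref{cor:question} do not depend on (HS) or (CGL), which enter only in the two strict inclusions of Corollary~\ref{cor:hierarchy} and in the cases $n=1,2$ of its last assertion.

\begin{remark}
The third set of the witness is visible in Table~\ref{tab:four}: the guess $(a,2)$ is withdrawn at the first alarm for $a$ and has to be put back if that alarm is canceled, which an expression of length $2$ cannot do. No other construction avoids this. The set in (CGL) is very tardy and is not computed by any $2$-tardy set, so Theorem~\ref{thm:main} is false with $2$ in place of $3$.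
\end{remark}

\begin{thebibliography}{1}

\bibitem{CGL}
Peter A. Cholak, Peter M. Gerdes, Karen Lange,
\emph{On $n$-Tardy Sets},
arXiv:1101.0228 (2011).

\end{thebibliography}
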